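\title{Finite groups with two-sided invariant metrics do not amalgamate}

\begin{abstract}
We show that the class of finite groups equipped with a two-sided invariant rational metric does not have the amalgamation property: for large $n$, suitably metrized copies of $S_3$ and $\mathbb Z/2n$ cannot be amalgamated over $\mathbb Z/2$. More generally, no group with nontrivial center is an amalgamation base, whatever its metric. The obstruction comes from a theorem of Nikolov and Segal, which implies that in a finite group generated by two short elements the whole derived subgroup is short. Finiteness is the only obstruction: the amalgamated free product always carries a two-sided invariant rational metric extending the given ones, and we characterize when a finite amalgam exists in terms of this metric.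
\end{abstract}

\section{The question and the results}\label{sec:intro}

A metric $d$ on a group $G$ is \emph{two-sided invariant} if $d(gx,gy)=d(x,y)=d(xg,yg)$ for all $g,x,y\in G$, and \emph{rational} if all its values are rational. Let $\mathcal K$ be the class of pairs $(G,d)$ with $G$ a finite group and $d$ a two-sided invariant rational metric on $G$. An \emph{embedding} between members of $\mathcal K$ is an injective homomorphism that is also an isometry. An \emph{amalgam} of two embeddings $f\colon A\to B$ and $g\colon A\to C$ is a group $D$ with a two-sided invariant metric, together with injective isometric homomorphisms $f'\colon B\to D$ and $g'\colon C\to D$ such that $f'\circ f=g'\circ g$. The class $\mathcal K$ has the \emph{amalgamation property} if every such pair of embeddings in $\mathcal K$ has an amalgam in $\mathcal K$. The following question comes from Doucha's paper \cite{Doucha}.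

\begin{quote}
\emph{Does $\mathcal K$ have the amalgamation property?}
\end{quote}

Recall that a class of finite structures is a \emph{Fra\"iss\'e class} if it has countably many isomorphism types, is closed under substructures, any two of its members embed in a third, and it has the amalgamation property. Such a class has a limit: a countable structure, the union of a chain of members of the class, which contains a copy of every member and in which every isomorphism between finite substructures extends to an automorphism. Rationality of the metrics makes the number of isomorphism types in $\mathcal K$ countable, a subgroup inherits the metric, and two members embed in their direct product (Example~\ref{ex:central}). So amalgamation alone decides whether $\mathcal K$ is a Fra\"iss\'e class.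

One would guess that the answer is yes. Without metrics it is: finite groups with injective homomorphisms have the amalgamation property (B.~H.~Neumann), and their Fra\"iss\'e limit is Hall's universal locally finite group. For abelian groups it is also yes: finite abelian groups with an invariant rational metric form a Fra\"iss\'e class. And if $D$ is allowed to be infinite, an amalgam always exists (Theorem~\ref{thm:free}). Nevertheless the answer is no.

It is convenient to replace a metric by the distance to the identity. A \emph{length} on a group $G$ is a function $\ell\colon G\to[0,\infty)$ such that, for all $g,h\in G$,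
\[
\ell(g)=0\iff g=1,\qquad \ell(g^{-1})=\ell(g),\qquad \ell(gh)\le\ell(g)+\ell(h),\qquad \ell(hgh^{-1})=\ell(g).
\]
If $d$ is two-sided invariant, then $\ell(g)=d(g,1)$ is a length: $d(g^{-1},1)=d(1,g)$ and $d(hgh^{-1},1)=d(g,1)$ by invariance, and $d(gh,1)\le d(gh,g)+d(g,1)=\ell(h)+\ell(g)$. Conversely, for a length $\ell$ the formula $d(g,h)=\ell(g^{-1}h)$ defines a left invariant metric, which is right invariant because $(gk)^{-1}(hk)=k^{-1}(g^{-1}h)k$. These constructions are inverse to each other. A homomorphism is isometric if and only if it preserves lengths, and it is then automatically injective. From now on we write $\ell_G$ for the length of $(G,d)$, and we identify $A$ with its images in $B$ and $C$, and $B$ and $C$ with their images in an amalgam.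

The first two theorems involve an absolute constant $E$, defined in \eqref{eq:E} from a theorem of Nikolov and Segal \cite{NS}.

\begin{theorem}\label{thm:main}
The class $\mathcal K$ does not have the amalgamation property. Explicitly, for every integer $n>2E$ the following triple cannot be amalgamated in $\mathcal K$:
\begin{itemize}
\item $A=\{1,x\}\cong\mathbb Z/2$, with $\ell_A(x)=n$;
\item $B=S_3$, with $\ell_B(g)=n$ for all $g\ne1$, and $x\mapsto(1\,2)$;
\item $C=\langle s\rangle\cong\mathbb Z/2n$, with $\ell_C(s^i)=\min(i,2n-i)$ for $0\le i<2n$, and $x\mapsto s^n$.
\end{itemize}
\end{theorem}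

In particular $\mathcal K$ is not a Fra\"iss\'e class. The failure is not special to $\mathbb Z/2$. Call $(A,d_A)\in\mathcal K$ an \emph{amalgamation base} if every pair of embeddings $A\to B$, $A\to C$ in $\mathcal K$ can be amalgamated in $\mathcal K$.

\begin{theorem}\label{thm:center}
If $(A,d_A)\in\mathcal K$ and $Z(A)\ne1$, then $(A,d_A)$ is not an amalgamation base, whatever the metric $d_A$ is. In particular, a nilpotent (for instance, abelian) group in $\mathcal K$ is an amalgamation base if and only if it is trivial.
\end{theorem}

We do not classify the amalgamation bases with trivial center. The remaining two results locate the obstruction. In the amalgamated free product $B*_AC$, recalled in Section~\ref{sec:free}, we have $B\cap C=A$, so $\ell_B$ and $\ell_C$ combine into one function $\ell$ on $B\cup C$.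

\begin{theorem}\label{thm:free}
Let $A\to B$, $A\to C$ be embeddings in $\mathcal K$ and let $\Gamma=B*_AC$. For $\gamma\in\Gamma$ let $\|\gamma\|$ be the infimum of $\sum_{j}\ell(x_j)$ over all expressions $\gamma=\prod_{j=1}^r g_jx_jg_j^{-1}$ with $g_j\in\Gamma$ and $x_j\in B\cup C$. Then $\|\cdot\|$ is a rational length on $\Gamma$ extending $\ell_B$ and $\ell_C$. Consequently, every triple in $\mathcal K$ can be amalgamated in a countable group with a two-sided invariant rational metric.
\end{theorem}

\begin{corollary}\label{cor:criterion}
A triple $A\to B$, $A\to C$ in $\mathcal K$ can be amalgamated in $\mathcal K$ if and only if there is a finite-index normal subgroup $N$ of $\Gamma=B*_AC$ such that $\|\gamma\|\ge\ell(g)$ for all $g\in B\cup C$ and all $\gamma\in gN$.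
\end{corollary}

Theorems~\ref{thm:main} and~\ref{thm:center} rest on \cite[Theorem~1.2]{NS}, whose proof uses the classification of finite simple groups. Theorem~\ref{thm:free} and Corollary~\ref{cor:criterion} use only the normal form theorem for amalgamated free products.

\section{Quotient lengths and central amalgams}\label{sec:quotient}

Throughout, $[a,b]=a^{-1}b^{-1}ab$, and $G'=[G,G]$ is the derived subgroup. Conjugation invariance gives $\ell(uv)=\ell(vu)$, which we use freely. For $c>0$ the \emph{discrete length} $\delta_c$ takes the value $c$ at every $g\ne1$. The \emph{sum length} on a direct product $G\times H$ is $(g,h)\mapsto\ell_G(g)+\ell_H(h)$; the four conditions hold because they hold in each coordinate. All other lengths on finite groups that we need, with one exception, are obtained by passing to a quotient. A rational length on a finite group takes values in $\frac1q\mathbb Z$ for some integer $q\ge1$, and this is the hypothesis that makes quotients behave.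

\begin{lemma}\label{lem:quotient}
Let $\ell$ be a length on a group $H$ with values in $\frac1q\mathbb Z$, and let $N$ be a normal subgroup of $H$. Then $\bar\ell(hN)=\min\{\ell(h'):h'\in hN\}$ is a length on $H/N$ with values in $\frac1q\mathbb Z$.
\end{lemma}

\begin{proof}
A nonempty subset of $\frac1q\mathbb Z_{\ge0}$ has a minimum. It is $0$ exactly when $1\in hN$, that is, when $hN=N$. Inversion maps the set $hN$ onto $h^{-1}N$, and conjugation by $g$ maps it onto $ghg^{-1}N$; both preserve $\ell$. If $h_1'\in h_1N$ and $h_2'\in h_2N$ attain the minima, then $h_1'h_2'\in h_1h_2N$, so $\bar\ell(h_1h_2N)\le\ell(h_1')+\ell(h_2')$.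
\end{proof}

For example, $\ell_C$ in Theorem~\ref{thm:main} is the quotient of $|\cdot|$ on $\mathbb Z$ by $2n\mathbb Z$. The same lemma solves the amalgamation problem whenever $A$ is central on both sides.

\begin{example}[central amalgams]\label{ex:central}
Let $A\to B$, $A\to C$ be embeddings in $\mathcal K$ with $A\le Z(B)$ and $A\le Z(C)$. Then $N=\{(a,a^{-1}):a\in A\}$ is a central subgroup of $B\times C$. Give $D=(B\times C)/N$ the quotient of the sum length. The maps $b\mapsto(b,1)N$ and $c\mapsto(1,c)N$ agree on $A$, because $(a,1)^{-1}(1,a)\in N$. They preserve lengths: a general element of $(b,1)N$ is $(ba,a^{-1})$, of length $\ell_B(ba)+\ell_B(a^{-1})\ge\ell_B(b)$, with equality for $a=1$; a general element of $(1,c)N$ is $(a,ca^{-1})$, of length $\ell_C(a)+\ell_C(ca^{-1})\ge\ell_C(c)$. So $D$ is an amalgam in $\mathcal K$.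
\end{example}

This covers the abelian case. It also covers $A=1$, where $D=B\times C$: the trivial group is an amalgamation base, and any two members of $\mathcal K$ embed in a third. A counterexample must therefore have $A$ noncentral in $B$ or in $C$, and the smallest instance of a noncentral inclusion is $\mathbb Z/2\le S_3$.

\section{Short roots in finite groups}\label{sec:roots}

The one inequality that ties lengths to the commutator structure is
\begin{equation}\label{eq:comm}
\ell([k,g])\le 2\ell(g),
\end{equation}
which holds because $[k,g]=(k^{-1}g^{-1}k)\,g$. A commutator with a short element is short, however long the other entry is.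

Consider the triple of Theorem~\ref{thm:main} for an arbitrary $n\ge1$. In $C$ the element $x$ of length $n$ has the $n$th root $s$ of length $1$. In $B$ let
\[
h=(1\,3),\qquad y=hxh^{-1}=(2\,3),\qquad w=[x,y]=(xy)^2.
\]
The product $xy$ of two distinct transpositions is a $3$-cycle, hence so is $w$, and $\ell_B(w)=n$. In an amalgam $D$ we can conjugate $s$ by $h$, which neither $B$ nor $C$ allows. The element $t=hsh^{-1}$ has length $1$ and satisfies $t^n=y$, so that $w=[s^n,t^n]$. The question is whether $[s^n,t^n]$ can have length $n$ when $s$ and $t$ have length $1$. Inequality \eqref{eq:comm} only gives $\ell(w)\le2n$, which is no contradiction. But $D$ may impose relations that rewrite $w$ more cheaply.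

\begin{example}[the obvious amalgam fails]\label{ex:obvious}
Let $n\ge3$ be odd. Take $D=S_3\times\mathbb Z/n$ with $B=S_3\times\{0\}$ and $s=(x,1)$. Then $s$ has order $2n$ and $s^n=(x,0)$, so $D$ amalgamates the groups $B$ and $C$ over $A$. Here $t=(y,1)$, and the second factor is central, so $[s,t]=([x,y],0)=w$. Any length on $D$ that extends $\ell_C$ has $\ell(w)\le 2\ell(t)=2<n$, and does not extend $\ell_B$.
\end{example}

In this example $[s^n,t^n]$ collapses to a single commutator with a generator. To exclude every finite $D$ we need such a collapse in every finite group $\langle s,t\rangle$, with a number of commutators that depends neither on $n$ nor on the group. The next example shows by hand how such a bound arises.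

\begin{example}[metabelian groups]\label{ex:metabelian}
Let $G=\langle s,t\rangle$. The derived subgroup $G'$ is the normal closure of $[s,t]$, since the quotient by that normal closure is generated by two commuting elements.

Suppose first that $G'$ is central. Then $G'=\langle[s,t]\rangle$, and the identity $[ab,c]=b^{-1}[a,c]b\,[b,c]$ shows that $k\mapsto[k,t]$ is a homomorphism. Hence $[s,t]^m=[s^m,t]$: every element of $G'$ is a single commutator with $t$.

Suppose next that $M=G'$ is abelian. For $g\in G$ the map $a\mapsto[a,g]=a^{-1}(g^{-1}ag)$ is an endomorphism of $M$ that depends only on $gM$. So $P=\{[a,s][b,t]:a,b\in M\}$ is a subgroup of $M$. It is normal in $G$: for $u\in G$ we have $u^{-1}[a,s]u=[u^{-1}au,u^{-1}su]=[u^{-1}au,s]$, because $u^{-1}su\in sM$, and the same holds with $t$ in place of $s$. In $G/P$ both generators centralize $M/P=(G/P)'$, so the first case applies, and every element of $G'$ has the form $[s^m,t][a,s][b,t]$. By \eqref{eq:comm}, if $\ell(s),\ell(t)\le\varepsilon$ then $\ell\le6\varepsilon$ on $G'$. Thus for $n>6$ our triple has no amalgam in which $\langle s,t\rangle$ is metabelian.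
\end{example}

For arbitrary finite groups a bound of this kind is a deep theorem. For $K\trianglelefteq G$ let $[K,G]$ be the subgroup generated by all $[k,g]$ with $k\in K$, $g\in G$, and for a fixed $g$ let $[K,g]$ be the \emph{set} $\{[k,g]:k\in K\}$.

\begin{theorem}[{Nikolov--Segal \cite[Theorem~1.2]{NS}}]\label{thm:NS}
For every $m$ there is $e=e(m)$ such that if $G$ is a finite group, $\{g_1,\dots,g_m\}$ is a generating set of $G$ closed under inversion, and $K\trianglelefteq G$, then every element of $[K,G]$ is a product of $e$ elements of the set $[K,g_1][K,g_2]\cdots[K,g_m]$.
\end{theorem}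

We use only $K=G$ and the generating set $\{s,s^{-1},t,t^{-1}\}$, which has between one and four distinct elements. Put
\begin{equation}\label{eq:E}
E=4\max_{1\le m\le4}e(m).
\end{equation}

\begin{lemma}\label{lem:derived}
Let $G=\langle s,t\rangle$ be a finite group. Every element of $G'$ is a product of at most $E$ commutators $[k,g]$ with $k\in G$ and $g\in\{s^{\pm1},t^{\pm1}\}$. If $\ell$ is a length on $G$ and $\ell(s),\ell(t)\le\varepsilon$, then $\ell(w)\le2E\varepsilon$ for all $w\in G'$.
\end{lemma}

\begin{proof}
Let $m\le4$ be the size of $\{s^{\pm1},t^{\pm1}\}$. By Theorem~\ref{thm:NS} an element of $G'$ is a product of $e(m)$ factors, each a product of $m$ commutators of the stated form, and $m\,e(m)\le E$. Each such commutator has length at most $2\varepsilon$ by \eqref{eq:comm}.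
\end{proof}

Both negative results follow from one consequence: an element with a short root almost commutes with its conjugates.

\begin{proposition}\label{prop:roots}
Let $\ell$ be a length on a group $D$, let $s,g\in D$, $k\ge1$ and $z=s^k$. If the subgroup $\langle s,gsg^{-1}\rangle$ is finite, then $\ell([z,gzg^{-1}])\le2E\,\ell(s)$.
\end{proposition}

\begin{proof}
Put $t=gsg^{-1}$ and $G=\langle s,t\rangle$. Then $\ell(t)=\ell(s)$, and $z=s^k$ and $gzg^{-1}=t^k$ both lie in $G$, so their commutator lies in $G'$. Apply Lemma~\ref{lem:derived} to the restriction of $\ell$ to $G$.
\end{proof}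

The bound does not depend on $k$, whereas \eqref{eq:comm} gives only $2k\,\ell(s)$. Conjugation invariance is used twice, in $\ell(t)=\ell(s)$ and in \eqref{eq:comm}; finiteness is used once, in Theorem~\ref{thm:NS}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The functions $\ell_B=\delta_n$ and $\ell_C$ are integer-valued lengths, and $\ell_B((1\,2))=n=\ell_C(s^n)$, so $A\to B$ and $A\to C$ are embeddings in $\mathcal K$. Suppose that $D\in\mathcal K$ is an amalgam, with length $\ell$. In $D$ we have $s^n=x$ and $\ell(s)=1$. Proposition~\ref{prop:roots} with $k=n$ and $g=h$ gives $\ell(w)\le2E$ for the $3$-cycle $w=[x,hxh^{-1}]\in B$. But $\ell(w)=\ell_B(w)=n>2E$, a contradiction.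
\end{proof}

\begin{remark}\label{rem:locfin}
The proof does not use rationality of the metric on $D$, and it uses finiteness only for the subgroup $\langle s,t\rangle$. So for $n>2E$ the triple has no amalgam in any locally finite group (one in which finitely generated subgroups are finite) with a real-valued two-sided invariant metric.
\end{remark}

\begin{remark}
Some lower bound on $n$ is needed. For $n=2$ let $S_3$ act in the same way on $\{1,2,3\}$ and on $\{4,5,6\}$, so that $B\le S_6$ and $x=(1\,2)(4\,5)$, and let $s=(1\,4\,2\,5)$, so that $s^2=x$. Give length $1$ to the elements of order $4$ in $S_6$ and length $2$ to all other nontrivial elements. This is a length, since values in $\{1,2\}$ off the identity force subadditivity, and it extends $\ell_B$ and $\ell_C$.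
\end{remark}

\section{Groups with nontrivial center}\label{sec:center}

To repeat the argument over an arbitrary base $A$ with a central element $z\ne1$, we need two isometric extensions of $A$: a group $C$ in which $z$ has an arbitrarily short root, and a group $B$ in which $z$ fails to commute with one of its conjugates. The difficulty is that $\ell_A$ is now arbitrary and must be extended in both cases. For $C$ we adjoin a central root formally and use Lemma~\ref{lem:quotient}. For $B$ we take a group that retracts onto $A$, so that $\ell_A$ can be pulled back.

\begin{proof}[Proof of Theorem~\ref{thm:center}]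
Let $1\ne z\in Z(A)$ and $c=\min_{a\ne1}\ell_A(a)>0$. Fix an integer $k>2E\,\ell_A(z)/c$ and put $\varepsilon=\ell_A(z)/k\in\mathbb Q$. A $k$th root of $z$ cannot be shorter than $\varepsilon$, and we shall see that this value is small enough and can be afforded.

\emph{The group $C$.} The element $(z^{-1},k)$ is central in $A\times\mathbb Z$; let $N$ be the subgroup it generates and $C=(A\times\mathbb Z)/N$. On $A\times\mathbb Z$ take the sum length $\lambda(a,i)=\ell_A(a)+\varepsilon|i|$. Its values lie in $\frac1q\mathbb Z$ for some $q$, so Lemma~\ref{lem:quotient} gives a rational length $\ell_C$ on $C$. The homomorphism $a\mapsto(a,0)N$ preserves lengths: a general element of the coset is $(az^{-j},kj)$ with $j\in\mathbb Z$, and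
\[
\lambda(az^{-j},kj)=\ell_A(az^{-j})+|j|\,\ell_A(z)\ge\ell_A(az^{-j})+\ell_A(z^j)\ge\ell_A(a),
\]
with equality for $j=0$. So $A$ embeds isometrically in $C$. The quotient of $C$ by the image of $A$ is $\mathbb Z/k\mathbb Z$, so $C$ is finite. The class $s$ of $(1,1)$ satisfies $\ell_C(s)\le\varepsilon$, and $s^k=z$ because $(1,k)=(z,0)(z^{-1},k)$.

\emph{The group $B$.} Let $V$ be the vector space over $\mathbb F_3$ with basis $(e_a)_{a\in A}$, on which $A$ acts by $a\cdot e_{a'}=e_{aa'}$. Let $B=V\rtimes A$, with product $(v,a)(v',a')=(v+a\cdot v',aa')$, embed $A$ by $a\mapsto(0,a)$, and let $\pi\colon B\to A$ be the projection. The function $\ell_A\circ\pi$ is symmetric, subadditive and conjugation invariant, but vanishes on $V$. To repair this put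
\[
\ell_B=\max\{\ell_A\circ\pi,\ \delta_c\}.
\]
A maximum of two symmetric, subadditive, conjugation invariant functions has the same three properties, and $\ell_B$ vanishes only at $1$ because of $\delta_c$. By the choice of $c$ we have $\ell_B(v,a)=\ell_A(a)$ for $a\ne1$, and $\ell_B(v,1)=c$ for $v\ne0$. So $\ell_B$ is a rational length extending $\ell_A$.

Let $g=(e_1,1)$. Then
\[
y=gzg^{-1}=(e_1,1)(0,z)(-e_1,1)=(u,z),\qquad u=e_1-e_z .
\]
Since $zy=(z\cdot u,z^2)$ and $yz=(u,z^2)$, the elements $z$ and $y$ commute if and only if $z\cdot u=u$, that is, $2e_z=e_1+e_{z^2}$. The coefficient of $e_z$ is $2\ne0$ on the left, and it is $0$ on the right because $z\ne1$ and $z\neq z^2$. Hence $w=[z,y]\ne1$. Also $\pi(w)=[z,z]=1$, so $\ell_B(w)=c$.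

\emph{No amalgam.} Suppose that $D\in\mathcal K$ amalgamates $B$ and $C$ over $A$, with length $\ell$. Proposition~\ref{prop:roots} gives
\[
c=\ell([z,gzg^{-1}])\le2E\,\ell(s)\le 2E\,\ell_A(z)/k<c,
\]
a contradiction.

For the last assertion, a nontrivial nilpotent group has nontrivial center, and the trivial group is an amalgamation base by Example~\ref{ex:central}.
\end{proof}

\begin{remark}
The field $\mathbb F_2$ would not do: for $z$ of order $2$ the vector $e_1-e_z=e_1+e_z$ is fixed by $z$. Centrality of $z$ is used only to make $N$ normal, but the group $C$ cannot be built for every $z$. If $[z,aza^{-1}]\ne1$ for some $a\in A$, then Proposition~\ref{prop:roots} shows that in any finite isometric extension of $A$ every root $s$ of $z$ has $\ell(s)\ge c/2E$.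
\end{remark}

\section{The length on the amalgamated free product}\label{sec:free}

Fix embeddings $A\to B$, $A\to C$ in $\mathcal K$. The amalgamated free product $\Gamma=B*_AC$ is generated by the images of $B$ and $C$, and any two homomorphisms from $B$ and $C$ to a group $D$ that agree on $A$ extend uniquely to a homomorphism $\Gamma\to D$. The normal form theorem states that $B$ and $C$ embed in $\Gamma$, that $B\cap C=A$, and that a product $x_1\cdots x_k$ with $k\ge1$, whose factors lie alternately in $B\setminus A$ and $C\setminus A$, is not $1$.

The function $\|\cdot\|$ of Theorem~\ref{thm:free} is the only candidate worth testing. Indeed, let $\pi\colon\Gamma\to D$ be a homomorphism and $\ell_D$ a length on $D$ with $\ell_D(\pi(x))=\ell(x)$ for $x\in B\cup C$. If $\gamma=\prod_jg_jx_jg_j^{-1}$, then $\ell_D(\pi(\gamma))\le\sum_j\ell(x_j)$ by subadditivity and conjugation invariance. Therefore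
\begin{equation}\label{eq:max}
\ell_D(\pi(\gamma))\le\|\gamma\|\qquad(\gamma\in\Gamma).
\end{equation}
With $\pi$ the identity, this says that every length on $\Gamma$ extending $\ell$ is bounded by $\|\cdot\|$. What has to be proved is that no $g\in B\cup C$ has a shortcut, an expression as a product of conjugates of total length less than $\ell(g)$.

\subsection*{Words and modifications}

An expression $g=\prod_jg_jx_jg_j^{-1}$ can be read as a word in letters from $B\cup C$ with product $g$ that acquires product $1$ when the letters $x_j$ are replaced by $1$. We want to induct on the number of letters by merging neighbors. Merging a deleted letter $x$ with a retained letter $x'$ turns the deletion into the replacement of $xx'$ by $x'$. So the induction must allow arbitrary replacements, and this leads to the following definitions.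

A \emph{word} is a sequence $X=(x_1,\dots,x_k)$, $k\ge1$, in which each letter is assigned a \emph{type}, $B$ or $C$, and belongs to the group of its type; a letter in $A$ may have either type. Its product is $p(X)=x_1\cdots x_k\in\Gamma$. A \emph{modification} of $X$ is a word $X'=(x_1',\dots,x_k')$ with the same sequence of types; its \emph{cost} is $\sum_i\ell(x_i^{-1}x_i')$, and it is \emph{null} if $p(X')=1$. If $X''$ is a modification of $X'$, then it is a modification of $X$, of cost at most the sum of the two costs, since $x_i^{-1}x_i''=(x_i^{-1}x_i')(x_i'^{-1}x_i'')$. A cyclic rotation of a word replaces its product by a conjugate, so a rotation of a word with product $1$ has product $1$.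

\begin{lemma}\label{lem:N}
If $k\ge2$ and $p(X)\in B\cup C$, then either two adjacent letters of $X$ have the same type, or the types alternate and some letter lies in $A$.
\end{lemma}

\begin{proof}
Suppose that the types alternate, no letter lies in $A$, and $g=p(X)\in B\cup C$. Let $T$ be the type of $x_1$. We have $g^{-1}x_1x_2\cdots x_k=1$. If $g\notin T$, then $g$ lies in the other group and not in $A$, and this product of $k+1$ factors contradicts the normal form theorem. If $g\in T$ and $g^{-1}x_1\notin A$, so does the product $(g^{-1}x_1)x_2\cdots x_k$. If $g^{-1}x_1\in A$, so does $(g^{-1}x_1x_2)x_3\cdots x_k$, which has $k-1\ge1$ factors, the first outside $A$ because $x_2$ is.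
\end{proof}

The next two lemmas say that when $p(X)\in B\cup C$, the least cost of a null modification of $X$ is exactly $\ell(p(X))$. We want the lower bound, but its proof needs the upper bound.

\begin{lemma}\label{lem:A}
If $p(X)\in B\cup C$, then $X$ has a null modification of cost at most $\ell(p(X))$.
\end{lemma}

\begin{proof}
We use induction on $k$. For $k=1$ change $x_1$ to $1$. Let $k\ge2$. By Lemma~\ref{lem:N} there are adjacent letters $x_i,x_{i+1}$ and a type $T$ such that both letters lie in the group $T$ and at least one has type $T$: take two adjacent letters of the same type, or a letter in $A$ together with a neighbor, whose type we call $T$. Replace the two letters by the single letter $z=x_ix_{i+1}$ of type $T$. By induction the shorter word has a null modification of cost at most $\ell(p(X))$, in which $z$ becomes some $z'\in T$. We split $z'$ by changing only a letter of type $T$. If $x_{i+1}$ has type $T$, keep $x_i$ and put $x_{i+1}'=x_i^{-1}z'\in T$, at cost $\ell(x_{i+1}^{-1}x_i^{-1}z')=\ell(z^{-1}z')$. Otherwise $x_i$ has type $T$; keep $x_{i+1}$ and put $x_i'=z'x_{i+1}^{-1}\in T$, at cost $\ell(x_i^{-1}z'x_{i+1}^{-1})=\ell(x_{i+1}^{-1}x_i^{-1}z')=\ell(z^{-1}z')$,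 by conjugation invariance in $T$. In both cases $x_i'x_{i+1}'=z'$, and we obtain a null modification of $X$ of the same cost.
\end{proof}

For the lower bound the difficulty is that $X$ and its null modification $X'$ may collapse in different patterns: a letter $x_i\in A$ can be absorbed into a neighbor of the other type, while $x_i'$ need not lie in $A$ and cannot be.

\begin{example}\label{ex:transfer}
Let $X=(b_1,a,b_2,c_2)$ and $X'=(1,c,1,c^{-1})$ have types $B,C,B,C$, with $a\in A$ and $c\in C\setminus A$. The cost is $\kappa=\ell(b_1)+\ell(a^{-1}c)+\ell(b_2)+\ell(c_2^{-1}c^{-1})$. In $X$ we may pass to $W=(b_1a,b_2,c_2)$, but in $X'$ the product $1\cdot c$ is not a letter of type $B$. Instead we leave $a$ unchanged and spend the saved amount $\ell(a^{-1}c)$ elsewhere. The word $(a,1,c^{-1})$ has product $ac^{-1}\neq1$, and changing $c^{-1}$ to $a^{-1}$ repairs this. The resulting null modification $(a,1,a^{-1})$ of $W$ has cost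
\[
\ell(a^{-1}b_1^{-1}a)+\ell(b_2)+\ell(c_2^{-1}a^{-1})\le\ell(b_1)+\ell(b_2)+\ell(c_2^{-1}c^{-1})+\ell(ca^{-1})=\kappa .
\]
In general it is not evident where to spend the saved amount, and Lemma~\ref{lem:A} finds the place.
\end{example}

\begin{lemma}\label{lem:B}
If $p(X)=g\in B\cup C$ and $X'$ is a null modification of $X$ of cost $\kappa$, then $\ell(g)\le\kappa$.
\end{lemma}

\begin{proof}
We use induction on $k$. If $k=1$, then $x_1=g$, $x_1'=1$ and $\kappa=\ell(g^{-1})=\ell(g)$. Let $k\ge2$. In each case of Lemma~\ref{lem:N} we produce a word with $k-1$ letters and product $g$ that has a null modification of cost at most $\kappa$; induction then finishes the proof.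

\emph{Case 1: $x_i$ and $x_{i+1}$ have the same type $T$.} Merge them into $x_ix_{i+1}$, and merge $x_i',x_{i+1}'$ into $x_i'x_{i+1}'$, both of type $T$. The products are unchanged. Since
\[
(x_ix_{i+1})^{-1}x_i'x_{i+1}'=\bigl(x_{i+1}^{-1}(x_i^{-1}x_i')x_{i+1}\bigr)\,\bigl(x_{i+1}^{-1}x_{i+1}'\bigr),
\]
the merged letter costs at most $\ell(x_i^{-1}x_i')+\ell(x_{i+1}^{-1}x_{i+1}')$.

\emph{Case 2: the types alternate and $x_i\in A$.} We may assume $i\ge2$. Indeed, if $i=1$, replace $X$ by $(x_k^{-1},\dots,x_1^{-1})$ and $X'$ by $(x_k'^{-1},\dots,x_1'^{-1})$; the products become $g^{-1}$ and $1$, the cost is unchanged because $\ell(x_jx_j'^{-1})=\ell(x_j'^{-1}x_j)=\ell(x_j^{-1}x_j')$, and the letter in $A$ moves to position $k\ge2$.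

Let $S$ be the type of $x_i$ and $T$ the type of $x_{i-1}$. Consider the words
\begin{align*}
W&=(x_1,\dots,x_{i-2},\;x_{i-1}x_i,\;x_{i+1},\dots,x_k),\\
W'&=(x_1',\dots,x_{i-2}',\;x_{i-1}'x_i,\;x_{i+1}',\dots,x_k'),
\end{align*}
in which the merged letters have type $T$; this is allowed because $x_i\in A\le T$. Then $p(W)=g$, and $W'$ is a modification of $W$. The merged letter costs $\ell(x_i^{-1}x_{i-1}^{-1}x_{i-1}'x_i)=\ell(x_{i-1}^{-1}x_{i-1}')$ by conjugation invariance in $T$, so the cost of $W'$ is $\kappa-\ell(x_i^{-1}x_i')$.

The product of $W'$ need not lie in $B\cup C$, but a conjugate of it does. Rotate $W'$ to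
\[
Y=(x_{i+1}',\dots,x_k',\,x_1',\dots,x_{i-2}',\;x_{i-1}'x_i).
\]
Rotating the relation $p(X')=1$ gives $x_{i+1}'\cdots x_k'x_1'\cdots x_{i-1}'=x_i'^{-1}$, so $p(Y)=x_i'^{-1}x_i\in S$. By Lemma~\ref{lem:A}, $Y$ has a null modification of cost at most $\ell(x_i'^{-1}x_i)=\ell(x_i^{-1}x_i')$. Rotating it back gives a null modification $W''$ of $W'$ of the same cost. As a modification of $W$, the word $W''$ is null and has cost at most $\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Choose $q$ such that $\ell$ takes values in $\frac1q\mathbb Z$ on the finite set $B\cup C$. Every $\gamma\in\Gamma$ is a product of elements of $B\cup C$, so it has at least one expression, and the sums $\sum_j\ell(x_j)$ lie in $\frac1q\mathbb Z_{\ge0}$. Hence the infimum is attained and lies in $\frac1q\mathbb Z$. The empty expression gives $\|1\|=0$; if $\|\gamma\|=0$, then some expression has all $x_j=1$, so $\gamma=1$. Inverting, concatenating and conjugating expressions gives symmetry, subadditivity and conjugation invariance. So $\|\cdot\|$ is a rational length, and $\|g\|\le\ell(g)$ for $g\in B\cup C$ by the expression $g=1\cdot g\cdot1$.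

For the reverse inequality let $g\in B\cup C$ and $g=\prod_{j=1}^rg_jx_jg_j^{-1}$. If $r=0$ then $g=1$ and $\ell(g)=0$. If $r\ge1$, choose words with products $g_j$ and $g_j^{-1}$, give each $x_j$ the type of a group containing it, and concatenate in the order of the expression. This is a word with product $g$. Changing each of the letters $x_j$ to $1$ gives a modification with product $\prod_jg_jg_j^{-1}=1$ and cost $\sum_j\ell(x_j)$. Lemma~\ref{lem:B} gives $\ell(g)\le\sum_j\ell(x_j)$, and hence $\ell(g)\le\|g\|$.

Finally, $\Gamma$ is generated by the finite set $B\cup C$, hence countable, and $(\Gamma,\|\cdot\|)$ is the required amalgam.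
\end{proof}

\section{Finite quotients}\label{sec:criterion}

Every amalgam receives a homomorphism from $\Gamma$, so a finite amalgam amounts to a finite quotient of $\Gamma$ in which no shortcut appears.

\begin{proof}[Proof of Corollary~\ref{cor:criterion}]
Suppose that $N$ is as in the statement. The values of $\|\cdot\|$ lie in $\frac1q\mathbb Z$, so Lemma~\ref{lem:quotient} gives a rational length $\ell_D(\gamma N)=\min\{\|\gamma'\|:\gamma'\in\gamma N\}$ on the finite group $D=\Gamma/N$. For $g\in B\cup C$ the hypothesis gives $\ell_D(gN)\ge\ell(g)$, and Theorem~\ref{thm:free} gives $\ell_D(gN)\le\|g\|=\ell(g)$. So the maps $B\to D$ and $C\to D$ preserve lengths, hence are embeddings, and they agree on $A$.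

Conversely, let $D\in\mathcal K$ be an amalgam, $\pi\colon\Gamma\to D$ the induced homomorphism, and $N=\ker\pi$, a normal subgroup of finite index. For $g\in B\cup C$ and $\gamma\in gN$, inequality \eqref{eq:max} gives $\ell(g)=\ell_D(\pi(g))=\ell_D(\pi(\gamma))\le\|\gamma\|$.
\end{proof}

The criterion explains why the guess from Section~\ref{sec:intro} fails. For $N=1$ the inequality in the criterion is the main assertion of Theorem~\ref{thm:free}, so it always holds. To amalgamate the groups alone, a finite-index $N$ must only avoid the finite set $(B\cup C)\setminus\{1\}$. To amalgamate the metrics, the coset $gN$ must avoid the whole ball $\{\gamma:\|\gamma\|<\ell(g)\}$, which is a union of products of conjugacy classes of $\Gamma$.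

For the triples of Theorems~\ref{thm:main} and~\ref{thm:center} the metric amalgam exists on the infinite group $B*_AC$, but no finite quotient satisfies the criterion. In the triple of Theorem~\ref{thm:main} the failing element can be named. Let $N$ be any finite-index normal subgroup, and let $t=hsh^{-1}$ and $w=[s^n,t^n]$ be taken in $\Gamma$. By Lemma~\ref{lem:derived}, applied to the image of $\langle s,t\rangle$ in $\Gamma/N$, the coset $wN$ contains a product of at most $E$ commutators $[k,g]$ with $g\in\{s^{\pm1},t^{\pm1}\}$. This product has $\|\cdot\|$ at most $2E$, while $\|w\|=\ell_B(w)=n$.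

The same triples show that finiteness cannot be dropped from Lemma~\ref{lem:derived}. For every $n$, the subgroup $\langle s,t\rangle$ of $S_3*_{\mathbb Z/2}\mathbb Z/2n$ is generated by two elements of length $1$, and its derived subgroup contains the element $w$ of length $n$. No absolute constant can therefore play the role of $E$ for all two-generated groups.

\begin{thebibliography}{9}

\bibitem{Doucha}
Michal Doucha, \emph{Non-abelian group structure on the Urysohn space}, arXiv:1403.3277 (2014).

\bibitem{NS}
N. Nikolov, D. Segal, \emph{Generators and commutators in finite groups; abstract quotients of compact groups}, Invent. Math. 190 (2012), 513--602.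

\end{thebibliography}
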